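# Lebesgue points of the Fourier transform along a measure with a restriction estimate

## Strong Lebesgue points of $\widehat f$, almost everywhere for $\sigma$

**Theorem 1.** Let $d\ge 1$, let $1<p<q<\infty$ and $p\le 2$. Let $\sigma$ be a $\sigma$-finite measure on the Borel subsets of $\mathbb R^d$, let $S\subseteq\mathbb R^d$ be a Borel set with $\sigma(\mathbb R^d\setminus S)=0$, and assume that with a finite constant $C=C_{d,\sigma,p,q}$
$$\big\|\widehat f\,\big|_S\big\|_{L^q(S,\sigma)}\le C\,\|f\|_{L^p(\mathbb R^d)}\qquad\text{for every Schwartz function } f. \tag{1}$$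
Let $\mathcal R\colon L^p(\mathbb R^d)\to L^q(S,\sigma)$ be the unique bounded linear operator with $\mathcal Rf=\widehat f|_S$ for Schwartz $f$. Let $1\le s<p'$ and $f\in L^p(\mathbb R^d)$. Then for $\sigma$-almost every $\xi\in S$
$$\lim_{(0,\infty)^d\ni\rho\to0}\ \frac1{|Q_\rho|}\int_{Q_\rho(\xi)}\big|\widehat f(\eta)-(\mathcal Rf)(\xi)\big|^s\,d\eta=0,\qquad Q_\rho(\xi)=\prod_{j=1}^d[\xi_j-\rho_j,\xi_j+\rho_j]. \tag{2}$$
The same holds with the ellipsoids $B_{r_1,\dots,r_d}(\xi)=\{x:\sum_j(x_j-\xi_j)^2/r_j^2\le1\}$, $(r_1,\dots,r_d)\to0$, in place of the boxes. In particular ($s=1$, $r_1=\dots=r_d=t$), $\sigma$-almost every $\xi\in S$ is a Lebesgue point of $\widehat f$: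
$$\lim_{t\to0+}\frac1{|B_t|}\int_{B_t(\xi)}\big|\widehat f(\eta)-(\mathcal Rf)(\xi)\big|\,d\eta=0. \tag{3}$$

Let us unpack this. The Fourier transform is $\widehat f(\xi)=\int f(x)e^{-2\pi i x\cdot\xi}\,dx$ for $f\in L^1$. For $f\in L^p$ with $1<p\le2$ it is defined by the Hausdorff–Young theorem, as an element of $L^{p'}(\mathbb R^d)$, where $1/p+1/p'=1$. So $\widehat f$ is a class of functions modulo *Lebesgue*-null sets. The set $S$ may well be Lebesgue-null (think of a circle in the plane), and then "the values of $\widehat f$ on $S$" are not defined by $\widehat f$ as a class.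

The estimate (1) offers a second route. The Schwartz functions are dense in $L^p$, so (1) lets us define $\mathcal Rf$ as the $L^q(\sigma)$-limit of $\widehat{f_n}|_S$ for Schwartz $f_n\to f$ in $L^p$. This is an abstract extension by continuity. The question is whether $\mathcal Rf$ can be seen in the function $\widehat f$ itself, by averaging $\widehat f$ over small sets around $\xi$. Theorem 1 says yes, in the strong sense of Lebesgue points: even with the absolute value inside the integral, for $\sigma$-almost every $\xi$. The boxes in (2) may shrink in any way. In the plane $\rho=(t,e^{-1/t})$ is allowed, and the ratio of the sides is not controlled at all.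

The problem answered by (3) comes from Aleksandar Bulj and Vjekoslav Kovač, "Multi-parameter maximal Fourier restriction", arXiv:2208.08111 (2022). It takes the following as known. By interpolating (1) with the trivial bound $L^1\to L^\infty(\sigma)$ (Riesz–Thorin), $\mathcal R$ is also bounded from $L^u$ to $L^{qu'/p'}(S,\sigma)$ for $1\le u\le p$, consistently. If $f\in L^u$ with $1\le u\le 2p/(p+1)$, then for $\sigma$-almost every $\xi\in S$ the averages of $|\widehat f-(\mathcal Rf)(\xi)|$ over $B_{r_1,\dots,r_d}(\xi)$ tend to $0$ as $(r_1,\dots,r_d)\to0$. Since $2p/(p+1)<p$ for $p>1$, this leaves a gap below $L^p$, and the problem is to prove or disprove (3) for all $f\in L^p$.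

Two more theorems accompany Theorem 1. The first is the maximal inequality behind it. For $F\in L^s_{\rm loc}(\mathbb R^d)$ put
$$\mathcal M_sF(\xi)=\sup_{\rho\in(0,\infty)^d}\Big(\frac1{|Q_\rho|}\int_{Q_\rho(\xi)}|F|^s\Big)^{1/s}.$$
For fixed $\rho$ the average is a continuous function of $\xi$, by dominated convergence. So $\mathcal M_sF$ is a supremum of continuous functions, hence lower semicontinuous, hence Borel.

**Theorem 2.** Under the assumptions of Theorem 1 let moreover $p<2$ and $2\le s<p'$, and put $\kappa=\min(s',q)>p$. Then for all $f\in L^p(\mathbb R^d)$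
$$\|\mathcal M_s\widehat f\,\|_{L^q(\sigma)}\le A\,C\,\|f\|_p,\qquad A=(\pi/2)^d\,2^{d/s}\,\big(1-2^{-(1/p-1/\kappa)}\big)^{-d}.$$
For $1\le s<2$ one uses $\mathcal M_s\le\mathcal M_2$.

**Theorem 3.** Let $1<p\le2$ and $s>p'$. There is $f\in L^p(\mathbb R^d)$ with $\int_U|\widehat f|^s=\infty$ for every nonempty open $U\subseteq\mathbb R^d$. Consequently, for every $\sigma$ as in Theorem 1, the averages in (2) are $+\infty$ for every $\xi\in S$ and every $\rho$.

So $s<p'$ is the right range except for its endpoint. The exponent $s=p'$ is not settled by what follows.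

## Which measures satisfy (1)

Here are three examples to keep in mind.

*A bounded density.* Let $\sigma=\mathbf 1_{[0,1]^d}\,d\xi$ and $p<q\le p'$. Hölder and Hausdorff–Young give $\|\widehat f\|_{L^q([0,1]^d)}\le\|\widehat f\|_{p'}\le\|f\|_p$, so (1) holds.

*The circle.* Let $\sigma$ be arc length on the unit circle in $\mathbb R^2$ and $q=2$. Classically $|\widehat\sigma(x)|\le c(1+|x|)^{-1/2}$. For Schwartz $f$, expanding the square and then using Hölder and Young,
$$\int|\widehat f|^2\,d\sigma=\iint f(x)\overline{f(y)}\,\widehat\sigma(x-y)\,dx\,dy\le\|f\|_p\,\big\||f|*|\widehat\sigma|\big\|_{p'}\le\|f\|_p^2\,\|\widehat\sigma\|_{p'/2},$$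
because $1+1/p'=1/p+2/p'$. Now $(1+|x|)^{-1/2}\in L^t(\mathbb R^2)$ exactly when $t>4$, so (1) holds when $p'>8$, that is, $p<8/7$. Take $p=9/8$, $p'=9$. The known result then covers $f\in L^u$ for $u\le18/17$, while Theorem 1 covers $L^{9/8}$, with $L^s$-averages for all $s<9$.

*A line segment.* Let $\sigma$ be length on $[0,1]\times\{0\}\subset\mathbb R^2$. Take $f(x)=g(x_1)\,R^{-1}h(x_2/R)$ with Schwartz $g,h$, $g\neq0$ and $\widehat h(0)=1$. On the segment $\widehat f(\xi)=\widehat g(\xi_1)$, whatever $R$ is, while $\|f\|_p=R^{1/p-1}\|g\|_p\|h\|_p\to0$ as $R\to\infty$. If we choose $g$ with $\widehat g\ne0$ on $[0,1]$, this contradicts (1). So (1) fails for every $p>1$.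

The next computation measures how spread out $\sigma$ must be. It also shows that one endpoint of our hypothesis is empty.

**Lemma 4.** Let $\psi$ be the Schwartz function with $\widehat\psi(\xi)=e^{1-|\xi|^2}$, so that $\widehat\psi\ge1$ on the closed unit ball. Under (1), $\sigma(B_r(y))\le(C\|\psi\|_p)^q\,r^{dq/p'}$ for all $y\in\mathbb R^d$ and $r>0$. If $q>p'$, then $\sigma=0$. In particular, if $p=2$ then $\sigma=0$.

*Proof.* Let $f(x)=r^de^{2\pi ix\cdot y}\psi(rx)$. Then $\widehat f(\xi)=\widehat\psi((\xi-y)/r)$, which is at least $1$ on $B_r(y)$, and $\|f\|_p=r^{d-d/p}\|\psi\|_p=r^{d/p'}\|\psi\|_p$. So (1) gives $\sigma(B_r(y))^{1/q}\le C\,r^{d/p'}\|\psi\|_p$. For $0<r\le 1$, a unit cube is covered by $O(r^{-d})$ balls of radius $r$, so its $\sigma$-measure is $O(r^{dq/p'-d})$, which tends to $0$ as $r\to0$ when $q>p'$. Hence every unit cube is $\sigma$-null and $\sigma=0$. If $p=2$, then $q>p=2=p'$. $\square$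

When $\sigma=0$, Theorem 1 says nothing. **From here until Theorem 3 we assume $1<p<2$.**

## Density, and what it asks of a maximal function

Two cases of Theorem 1 need no work. If $f\in L^1\cap L^p$, then $\widehat f$ is continuous, and $\mathcal Rf$ is its restriction. We need this fact later, so here is the proof. Choose Schwartz $h_n\to h$ in both $L^1$ and $L^p$ (cut off, then mollify). Then $\widehat{h_n}\to\widehat h$ uniformly and $\widehat{h_n}|_S\to\mathcal Rh$ in $L^q(\sigma)$, so a subsequence converges $\sigma$-a.e. Thus $\mathcal Rh=\widehat h$ $\sigma$-a.e., and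
$$\|\widehat h\|_{L^q(\sigma)}\le C\|h\|_p\qquad(h\in L^1\cap L^p), \tag{4}$$
where $\widehat h$ is the continuous Fourier transform. The gain over (1) is that $h$ may be rough, for instance a truncation $f\mathbf 1_R$.

The second easy case is $\sigma=\mathbf 1_{[0,1]^d}\,d\xi$. Convergence in $L^{p'}$ of $\widehat{f_n}$ shows $\mathcal Rf=\widehat f$ a.e. on the cube, and (3) is the Lebesgue differentiation theorem.

For singular $\sigma$ one tries to copy the proof of that theorem: Schwartz functions are dense, for them the claim is trivial, and a maximal inequality controls the error. What is needed is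
$$\|\mathcal M_1\widehat f\,\|_{L^q(\sigma)}\lesssim\|f\|_p. \tag{5}$$
The usual maximal theorem for functions in $L^{p'}$ cannot give this, because it sees only Lebesgue measure. On the unit circle take $0<a<1/p'$ and
$$F(\eta)=\big||\eta|-1\big|^{-a}\,\mathbf 1_{\{0<||\eta|-1|<1/2\}}\in L^{p'}(\mathbb R^2).$$
If $|\xi|=1$ and $t<1/2$, then $||\eta|-1|\le|\eta-\xi|\le t$ for $\eta\in B_t(\xi)$. So $F\ge t^{-a}$ almost everywhere on $B_t(\xi)$, and the averages blow up at every point of the circle. An argument for (5) must use that $F=\widehat f$ and that (1) holds.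

## Squaring $\widehat f$, and the exponent $2p/(p+1)$

Averages of $\widehat f$ itself, with no absolute value, are linear in $f$. Since $|Q_\rho|^{-1}\int_{Q_\rho(\xi)}e^{-2\pi ix\cdot\eta}\,d\eta=e^{-2\pi ix\cdot\xi}m(\rho_1x_1,\dots,\rho_dx_d)$ with $m(y)=\prod_j\frac{\sin2\pi y_j}{2\pi y_j}$, the average of $\widehat f$ over $Q_\rho(\xi)$ is the Fourier transform at $\xi$ of $f$ damped outside a box of sides comparable to $1/\rho_j$. The absolute value destroys this. A natural way to bring it back is to note that, with $\widetilde f(x)=\overline{f(-x)}$,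
$$|\widehat f|^2=\widehat h,\qquad h=f*\widetilde f,$$
and to apply linear theory to $h$. Suppose we have the linear maximal inequality
$$\Big\|\sup_\rho\Big|\frac1{|Q_\rho|}\int_{Q_\rho(\cdot)}\widehat h\,\Big|\Big\|_{L^q(\sigma)}\le C'\|h\|_p.$$
(Theorem 2 implies it, through $\mathcal M_1\le\mathcal M_2$.) For Schwartz $f$ we get
$$\|\mathcal M_2\widehat f\,\|_{L^{2q}(\sigma)}^2=\|(\mathcal M_2\widehat f\,)^2\|_{L^q(\sigma)}\le C'\|f*\widetilde f\,\|_p\le C'\|f\|_u^2,\qquad\frac2u=1+\frac1p,$$
by Young's inequality. The exponent is $u=2p/(p+1)$, exactly the one in the known result.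

This stops because for $f\in L^p$ Young's inequality only puts $f*\widetilde f$ in $L^{p/(2-p)}$, and $p/(2-p)>p$, while (1) is an estimate on $L^p$. The loss is real. Let $f(x)=(1+|x|)^{-a}$ with $\frac dp<a\le\frac{d(p+1)}{2p}$, a nonempty range as $p>1$. Then $f\in L^p$ since $ap>d$, and $f$ is bounded, so $f\in L^2$ and $f*\widetilde f=f*f$ is finite. For $|x|\ge1$, restricting the convolution integral to $|y|\le|x|$ gives
$$f*f(x)\ge|B_{|x|}|\,(1+|x|)^{-a}(1+2|x|)^{-a}\ge c\,|x|^{d-2a},$$
and $(2a-d)p\le d$, so $f*f\notin L^p$. For general $f\in L^p$ we need a way to open up the absolute value that does not convolve $f$ with itself.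

## Local averages of $\widehat f$ as sums over a dual grid

The way out is to use Hausdorff–Young *locally*. A toy case shows the mechanism. Let $d=1$ and $f=\sum_nc_n\mathbf 1_{[n,n+1)}$, a finite sum. Then
$$\widehat f(\eta)=\widehat{\mathbf 1_{[0,1)}}(\eta)\sum_nc_ne^{-2\pi in\eta},\qquad|\widehat{\mathbf 1_{[0,1)}}|\le1.$$
On the box $|\eta|\le\frac12$, of volume $1$, Hausdorff–Young for Fourier series gives for $s\ge2$
$$\Big(\int_{-1/2}^{1/2}|\widehat f|^s\Big)^{1/s}\le\Big(\sum_n|c_n|^{s'}\Big)^{1/s'},\qquad c_n=\widehat{f\mathbf 1_{[n,n+1)}}(0).$$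
The $L^s$-average of $\widehat f$ over a box centered at $\xi=0$ is bounded by an $\ell^{s'}$-sum of values *at the single point* $\xi$ of Fourier transforms of pieces of $f$. The pieces live on a grid whose mesh is the reciprocal of the side of the box. For a general $f$ the transforms of the pieces are not multiples of a common profile; averaging over all translates of the grid repairs this.

For $z\in\mathbb R^d$, $\ell\in(0,\infty)^d$, $n\in\mathbb Z^d$ let
$$R^{z,\ell}_n=\prod_{j=1}^d[z_j+n_j\ell_j,\ z_j+(n_j+1)\ell_j),$$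
and for $f\in L^1\cap L^p$ and $1<r<\infty$ put
$$Y_rf(\xi)=\sup_{z,\ell}\Big(\sum_{n\in\mathbb Z^d}\big|\widehat{f\mathbf 1_{R^{z,\ell}_n}}(\xi)\big|^r\Big)^{1/r}\in[0,\infty].$$

**Lemma 5.** Let $2\le s<\infty$, $r=s'\in(1,2]$ and $f\in L^1\cap L^p$. Then $\mathcal M_s\widehat f(\xi)\le(\pi/2)^d\,Y_rf(\xi)$ for every $\xi\in\mathbb R^d$.

*Proof.* Fix $\xi$ and $\rho$. Let $\ell_j=1/(2\rho_j)$, $|\ell|=\prod_j\ell_j$, $P=\prod_j[0,\ell_j)$, and let the grid slide:
$$g(z)=\widehat{f\mathbf 1_{z+P}}(\xi)=\int f(x)e^{-2\pi ix\cdot\xi}\,\mathbf 1_{-P}(z-x)\,dx.$$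
This is the convolution of the integrable function $x\mapsto f(x)e^{-2\pi ix\cdot\xi}$ with $\mathbf 1_{-P}$. So $g\in L^1\cap L^\infty$ and $\widehat g(\eta)=\widehat f(\xi+\eta)\,\widehat{\mathbf 1_{-P}}(\eta)$.

The factor $\widehat{\mathbf 1_{-P}}$ is large on the box we care about. If $|\eta_j|\le\rho_j=1/(2\ell_j)$ for all $j$, then $|\pi\ell_j\eta_j|\le\pi/2$, and $|\sin v|\ge\frac2\pi|v|$ for $|v|\le\pi/2$ gives
$$|\widehat{\mathbf 1_{-P}}(\eta)|=\prod_j\Big|\frac{\sin\pi\ell_j\eta_j}{\pi\eta_j}\Big|\ge(2/\pi)^d\,|\ell|$$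
(with the value $\ell_j$ for a factor with $\eta_j=0$).

The norm of $g$ is a sum over grids. The translates of $P$ by the points $(n_1\ell_1,\dots,n_d\ell_d)$ tile $\mathbb R^d$, and $z+(n_1\ell_1,\dots,n_d\ell_d)+P=R^{z,\ell}_n$, so
$$\|g\|_r^r=\int_P\sum_{n\in\mathbb Z^d}\big|\widehat{f\mathbf 1_{R^{z,\ell}_n}}(\xi)\big|^r\,dz\le|\ell|\,Y_rf(\xi)^r.$$

Hausdorff–Young, $\|\widehat g\|_s\le\|g\|_r$, joins the two facts:
$$(2/\pi)^d|\ell|\Big(\int_{Q_\rho(\xi)}|\widehat f|^s\Big)^{1/s}\le\|\widehat g\|_s\le|\ell|^{1/r}\,Y_rf(\xi).$$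
Since $1/r-1=-1/s$, this says $\big(\int_{Q_\rho(\xi)}|\widehat f|^s\big)^{1/s}\le(\pi/2)^d|\ell|^{-1/s}Y_rf(\xi)$. Finally $|Q_\rho|=\prod_j2\rho_j=|\ell|^{-1}$, so dividing by $|Q_\rho|^{1/s}$ and taking the supremum over $\rho$ gives the claim. $\square$

Notice where the exponents have gone: $s<p'$ is the same as $r=s'>p$.

## One grid is easy, all grids at once are not

If the grid is fixed in advance, the bound we want takes one line. Let $r\ge p$ and $\kappa=\min(r,q)\ge p$. Since $\kappa\le r$ we have $\ell^\kappa\subseteq\ell^r$ with norm one, and since $\kappa\le q$ Minkowski's inequality holds in $L^{q/\kappa}(\sigma)$. With (4) this gives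
$$\Big\|\Big(\sum_n|\widehat{f\mathbf 1_{R_n}}|^r\Big)^{1/r}\Big\|_{L^q(\sigma)}\le\Big(\sum_n\|\widehat{f\mathbf 1_{R_n}}\|_{L^q(\sigma)}^\kappa\Big)^{1/\kappa}\le C\Big(\sum_n\|f\mathbf 1_{R_n}\|_p^\kappa\Big)^{1/\kappa}\le C\|f\|_p. \tag{6}$$
But $Y_rf(\xi)$ lets the grid depend on $\xi$, and there are uncountably many grids. We need countably many pieces of $f$, chosen once and for all from $f$ and not from the grid, out of which every box of every grid can be assembled cheaply. This is a multiparameter version of the Christ–Kiselev argument. The result is: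

**Proposition 6.** Let $p<r<\infty$, $\kappa=\min(r,q)$ and $f\in L^1\cap L^p$. There is a Borel function $\Gamma\ge Y_rf$ (pointwise on $\mathbb R^d$) with
$$\|\Gamma\|_{L^q(\sigma)}\le2^{d/r'}\big(1-2^{-(1/p-1/\kappa)}\big)^{-d}\,C\,\|f\|_p.$$

The strict inequality $r>p$ pays for the supremum: the bound (6) will be applied to pieces of mass $2^{-k}$ for every $k$, and the results must form a convergent series.

## Cells of equal mass

For the proof of Proposition 6 we may assume $\|f\|_p=1$; if $f=0$ a.e., take $\Gamma=0$. Put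
$$\mu(E)=\int_E|f|^p\,dx,$$
an absolutely continuous probability measure. If $\mu(E)=0$, then $f=0$ a.e. on $E$. "Null" means $\mu$-null.

**Step 1. Splitting a set into slices of equal mass.** *The purpose is to build dyadic intervals in one coordinate direction, as $\mu$ sees them.* Let $E$ be Borel with $\mu(E)>0$, let $1\le j\le d$, and put
$$\Phi(t)=\mu(\{x\in E:x_j<t\}).$$
Hyperplanes are null, so $\Phi$ is continuous; it is nondecreasing, with limits $0$ at $-\infty$ and $\mu(E)$ at $+\infty$.

We claim that $\Phi(x_j)$ is uniformly distributed on $E$: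
$$\mu(\{x\in E:\Phi(x_j)<\beta\})=\beta\qquad(0\le\beta\le\mu(E)). \tag{7}$$
For $\beta=0$ both sides vanish. For $\beta>0$ the set $\{\Phi<\beta\}$ is open, nonempty and closed under going to the left, so it is $(-\infty,t_\beta)$ with $t_\beta\in\mathbb R\cup\{\infty\}$, and the left side of (7) equals $\lim_{t\uparrow t_\beta}\Phi(t)$. If $t_\beta<\infty$, this limit is $\Phi(t_\beta)$, which is $\le\beta$ as a limit and $\ge\beta$ because $t_\beta\notin\{\Phi<\beta\}$. If $t_\beta=\infty$, the limit is $\mu(E)\ge\beta$, and it is $\le\beta$ because $\Phi<\beta$ everywhere. This proves (7).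

By subtraction, $\mu(\{x\in E:\alpha\le\Phi(x_j)<\beta\})=\beta-\alpha$ for $0\le\alpha\le\beta\le\mu(E)$. Each level set $\{x\in E:\Phi(x_j)=c\}$ is null. For $c<\mu(E)$ it lies in $\{c\le\Phi(x_j)<c+\varepsilon\}$, of measure $\varepsilon$, for all small $\varepsilon>0$; for $c=\mu(E)$ it is the complement in $E$ of a set of full measure $\mu(E)$. For $m\ge0$ and $1\le i\le2^m$ define the slices
$$E^{(j)}_{m,i}=\{x\in E:(i-1)2^{-m}\mu(E)\le\Phi(x_j)<i\,2^{-m}\mu(E)\},\qquad\mu(E^{(j)}_{m,i})=2^{-m}\mu(E).$$

**Step 2. Every slab is assembled from few slices.** *The purpose is to write $\{x\in E:x_j\in I\}$, for any interval $I=[a,b)$, with at most two slices from each generation $m$.*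

First we move from $x_j$ to $\Phi(x_j)$. The sets $\{x\in E:x_j\in[a,b)\}$ and $\{x\in E:\Phi(x_j)\in[\Phi(a),\Phi(b))\}$ agree up to a null set. Indeed, if $a\le x_j<b$, then $\Phi(a)\le\Phi(x_j)\le\Phi(b)$, so $x$ is in the second set unless $\Phi(x_j)=\Phi(b)$. If $\Phi(a)\le\Phi(x_j)<\Phi(b)$, then $x_j<b$, and $x_j\ge a$ unless $\Phi(x_j)=\Phi(a)$. The exceptions lie in two level sets.

Next, consider $[\alpha,\beta)\subseteq[0,1)$ with $\alpha<\beta$ and the dyadic intervals $[(i-1)2^{-m},i2^{-m})$, $m\ge0$, contained in it. If $\alpha<x<\beta$, the dyadic interval of generation $m$ containing $x$ is inside $[\alpha,\beta)$ as soon as $2^{-m}<\min(x-\alpha,\beta-x)$. The dyadic intervals containing $x$ form a chain, so there is a maximal one inside $[\alpha,\beta)$. Distinct maximal intervals are disjoint. So $[\alpha,\beta)$ is, except possibly for the point $\alpha$, the disjoint union of its maximal dyadic intervals.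

For instance, $[\frac18,\frac78)$ consists of $[\frac18,\frac14)$, $[\frac14,\frac12)$, $[\frac12,\frac34)$, $[\frac34,\frac78)$: two of generation $3$ and two of generation $2$. In $[\frac13,1)$ the point $\frac13$ is missed, since a dyadic interval inside $[\frac13,1)$ that contains $\frac13$ would have the non-dyadic left endpoint $\frac13$.

There are at most two maximal intervals of each generation. Suppose there were three, $J_1<J_2<J_3$, of equal length. The sibling of $J_2$ (the other half of its parent) is adjacent to $J_2$, on the left or on the right, so it lies in the convex hull of $J_1\cup J_2\cup J_3$, which is contained in $[\alpha,\beta)$. Then the parent of $J_2$ is contained in $[\alpha,\beta)$, against maximality.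

Apply this to $\alpha=\Phi(a)/\mu(E)$, $\beta=\Phi(b)/\mu(E)$ (if $\alpha=\beta$, use no slices). The possibly missing point $\alpha$ corresponds to a level set. We obtain index sets $J^{E,j}_m(I)\subseteq\{1,\dots,2^m\}$ with $\#J^{E,j}_m(I)\le2$ such that, up to a null set,
$$\{x\in E:x_j\in I\}=\bigsqcup_{m\ge0}\ \bigsqcup_{i\in J^{E,j}_m(I)}E^{(j)}_{m,i}. \tag{8}$$

**Step 3. Cells in $\mathbb R^d$.** *The purpose is to iterate the slicing through the coordinates, so that boxes are assembled from cells of known mass.* Put $C_\emptyset=\mathbb R^d$ and, recursively for $j=1,\dots,d$,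
$$C_{(m_1,\dots,m_j),(i_1,\dots,i_j)}=\Big(C_{(m_1,\dots,m_{j-1}),(i_1,\dots,i_{j-1})}\Big)^{(j)}_{m_j,i_j}.$$
For $m\in\mathbb Z_{\ge0}^d$ and $i\in\prod_j\{1,\dots,2^{m_j}\}$ this gives a cell $C_{m,i}$ with $\mu(C_{m,i})=2^{-|m|}$, where $|m|=m_1+\dots+m_d$. There are $2^{|m|}$ cells for each $m$. The cells depend on $f$ only.

The slicing in $x_2$ is done *inside each* $x_1$-slice, with its own $\Phi$, and the cells need not align. Let $d=2$ and let $\mu$ be uniform on the triangle $0\le x_2\le x_1\le1$ (density $2$). In the first coordinate $\Phi(t)=t^2$ on $[0,1]$, so the two slices of generation $1$ are cut at $x_1=c=1/\sqrt2$. In the left one, $\mu(x_2<t)=2\int_0^t(c-v)\,dv=c^2-(c-t)^2$, which equals $\frac14$ at $t=c-\frac12\approx0.21$. In the right one, $\mu(x_2<t)=2(1-c)t$ for $t\le c$, which equals $\frac14$ at $t=\frac1{8(1-c)}=\frac{2+\sqrt2}8\approx0.43$. The two columns are cut at different heights, and each of the four cells with $m=(1,1)$ has mass exactly $\frac14$.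

Now let $R=I_1\times\dots\times I_d$ with $I_j=[a_j,b_j)$. Apply (8) to $E=\mathbb R^d$ with $j=1$ and $I_1$; then to each slice so obtained, with $j=2$ and $I_2$; and so on. Only countably many null sets occur. We choose at most two indices per generation in each coordinate, so we get index sets $\mathcal J_m(R)$ with $\#\mathcal J_m(R)\le2^d$ and, up to null sets,
$$R=\bigsqcup_{m\in\mathbb Z_{\ge0}^d}\ \bigsqcup_{i\in\mathcal J_m(R)}C_{m,i}. \tag{9}$$
Since $f$ vanishes a.e. on null sets, $f\mathbf 1_R=\sum_m\sum_{i\in\mathcal J_m(R)}f\mathbf 1_{C_{m,i}}$ with convergence in $L^1$, and so for *every* $\xi\in\mathbb R^d$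
$$|\widehat{f\mathbf 1_R}(\xi)|\le\sum_m\sum_{i\in\mathcal J_m(R)}|\widehat{f\mathbf 1_{C_{m,i}}}(\xi)|. \tag{10}$$

**Step 4. Disjoint boxes use different cells.** *The purpose is to make sure that summing over a grid counts no cell twice.* Let $R\cap R'=\emptyset$ and suppose that $i\in\mathcal J_m(R)\cap\mathcal J_m(R')$. By (9), $C_{m,i}$ is contained in $R$ and in $R'$ up to null sets, so $0<2^{-|m|}=\mu(C_{m,i})\le\mu(R\cap R')=0$, which is absurd. Hence $\mathcal J_m(R)\cap\mathcal J_m(R')=\emptyset$ for every $m$.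

## Summing over grids and over generations

**Step 5. A bound independent of the grid.** *The purpose is to produce $\Gamma$.* Put
$$\Gamma_m(\xi)=\Big(\sum_i|\widehat{f\mathbf 1_{C_{m,i}}}(\xi)|^r\Big)^{1/r},\qquad\Gamma(\xi)=2^{d/r'}\sum_{m\in\mathbb Z_{\ge0}^d}\Gamma_m(\xi).$$
Each $\Gamma_m$ is continuous, being built from finitely many continuous functions, so $\Gamma$ is Borel, with values in $[0,\infty]$. Fix a grid $\{R_n\}=\{R^{z,\ell}_n\}$. By (10) and Minkowski's inequality in $\ell^r$ over $n$,
$$\Big(\sum_n|\widehat{f\mathbf 1_{R_n}}(\xi)|^r\Big)^{1/r}\le\sum_m\Big(\sum_n\Big(\sum_{i\in\mathcal J_m(R_n)}|\widehat{f\mathbf 1_{C_{m,i}}}(\xi)|\Big)^r\Big)^{1/r}.$$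
By Hölder, $\big(\sum_{i\in J}a_i\big)^r\le(\#J)^{r-1}\sum_{i\in J}a_i^r$, and here $\#J\le2^d$. By Step 4 the sets $\mathcal J_m(R_n)$ are disjoint for different $n$, so for each $m$
$$\sum_n\Big(\sum_{i\in\mathcal J_m(R_n)}|\widehat{f\mathbf 1_{C_{m,i}}}(\xi)|\Big)^r\le2^{d(r-1)}\sum_n\sum_{i\in\mathcal J_m(R_n)}|\widehat{f\mathbf 1_{C_{m,i}}}(\xi)|^r\le2^{d(r-1)}\,\Gamma_m(\xi)^r.$$
As $(r-1)/r=1/r'$, we get $\big(\sum_n|\widehat{f\mathbf 1_{R_n}}(\xi)|^r\big)^{1/r}\le\Gamma(\xi)$. The right side does not know the grid, so $Y_rf\le\Gamma$ at every point.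

**Step 6. The norm of $\Gamma$.** *The purpose is to use the restriction estimate, generation by generation.* We argue as in (6), with cells in place of grid boxes. By $\kappa\le r$, then Minkowski in $L^{q/\kappa}(\sigma)$, then (4) for $f\mathbf 1_{C_{m,i}}\in L^1\cap L^p$,
$$\|\Gamma_m\|_{L^q(\sigma)}\le\Big(\sum_i\|\widehat{f\mathbf 1_{C_{m,i}}}\|_{L^q(\sigma)}^\kappa\Big)^{1/\kappa}\le C\Big(\sum_i\|f\mathbf 1_{C_{m,i}}\|_p^\kappa\Big)^{1/\kappa}.$$
There are $2^{|m|}$ terms, and $\|f\mathbf 1_{C_{m,i}}\|_p=\mu(C_{m,i})^{1/p}=2^{-|m|/p}$. So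
$$\|\Gamma_m\|_{L^q(\sigma)}\le C\big(2^{|m|}\,2^{-|m|\kappa/p}\big)^{1/\kappa}=C\,2^{-|m|(1/p-1/\kappa)}.$$
Since $r>p$ and $q>p$, we have $\kappa>p$ and $\delta:=1/p-1/\kappa>0$. Now $\sum_{m\in\mathbb Z_{\ge0}^d}2^{-|m|\delta}=(1-2^{-\delta})^{-d}$, a product of $d$ geometric series, and Minkowski's inequality in $L^q(\sigma)$ gives the bound claimed for $\Gamma$. This proves Proposition 6. $\square$

With $r=p$ we would have $\kappa=p$ and $\|\Gamma_m\|_{L^q(\sigma)}\le C$ for each $m$, and the series of these bounds diverges. That is how the present argument loses the endpoint $s=p'$.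

## The maximal inequality on all of $L^p$

*Proof of Theorem 2.* Let $2\le s<p'$ and $r=s'$, so that $p<r\le2$. For $f\in L^1\cap L^p$, Lemma 5 and Proposition 6 give
$$\mathcal M_s\widehat f\le(\pi/2)^d\,Y_rf\le(\pi/2)^d\,\Gamma,\qquad\|\mathcal M_s\widehat f\,\|_{L^q(\sigma)}\le A\,C\,\|f\|_p,$$
with the stated $A$, because $r'=s$. (The function $Y_rf$ need not be measurable for this; we integrate only $\mathcal M_s\widehat f$ and $\Gamma$.)

It remains to remove the assumption $f\in L^1$. Let $f\in L^p$ and take $f_n\in L^1\cap L^p$ with $f_n\to f$ in $L^p$. By Hausdorff–Young $\widehat{f_n}\to\widehat f$ in $L^{p'}$, hence in $L^s$ on every bounded set, as $s<p'$. So for each $\xi$ and $\rho$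
$$\Big(\frac1{|Q_\rho|}\int_{Q_\rho(\xi)}|\widehat f\,|^s\Big)^{1/s}=\lim_n\Big(\frac1{|Q_\rho|}\int_{Q_\rho(\xi)}|\widehat{f_n}|^s\Big)^{1/s}\le\liminf_n\mathcal M_s\widehat{f_n}(\xi).$$
Taking the supremum over $\rho$, $\mathcal M_s\widehat f\le\liminf_n\mathcal M_s\widehat{f_n}$ at every point. Fatou's lemma gives $\|\mathcal M_s\widehat f\,\|_{L^q(\sigma)}\le\liminf_nA\,C\,\|f_n\|_p=A\,C\,\|f\|_p$. For $1\le s<2$, Hölder gives $\mathcal M_s\le\mathcal M_2$. $\square$

## Convergence at $\sigma$-almost every point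

*Proof of Theorem 1.* If $p=2$, then $\sigma=0$ by Lemma 4 and there is nothing to prove. So let $p<2$; then $p'>2$. By Hölder the claim for a larger $s$ implies it for a smaller one, so we may assume $2\le s<p'$. Fix $f\in L^p$ and a finite-valued representative of $\mathcal Rf$, and put
$$\Lambda(\xi)=\limsup_{\rho\to0}\Big(\frac1{|Q_\rho|}\int_{Q_\rho(\xi)}|\widehat f-(\mathcal Rf)(\xi)|^s\Big)^{1/s}\qquad(\xi\in S).$$

**Step 1. Compare with a Schwartz function.** *The purpose is to bound $\Lambda$ by quantities of size $\|f-\varphi\|_p$.* Let $\varphi$ be Schwartz and write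
$$\widehat f-(\mathcal Rf)(\xi)=\big(\widehat f-\widehat\varphi\,\big)+\big(\widehat\varphi-\widehat\varphi(\xi)\big)+\big(\widehat\varphi(\xi)-(\mathcal Rf)(\xi)\big).$$
For $\sigma$-a.e. $\xi\in S$ the last bracket is $\mathcal R(\varphi-f)(\xi)$. Minkowski's inequality gives, for those $\xi$,
$$\Lambda(\xi)\le\mathcal M_s(\widehat{f-\varphi})(\xi)+\limsup_{\rho\to0}\Big(\frac1{|Q_\rho|}\int_{Q_\rho(\xi)}|\widehat\varphi-\widehat\varphi(\xi)|^s\Big)^{1/s}+|\mathcal R(\varphi-f)(\xi)|.$$
The middle term is $0$ since $\widehat\varphi$ is continuous. So $\Lambda\le G_\varphi$ $\sigma$-a.e., where $G_\varphi=\mathcal M_s(\widehat{f-\varphi})+|\mathcal R(\varphi-f)|$ is measurable. By Theorem 2 and the bound $\|\mathcal R\|\le C$,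
$$\|G_\varphi\|_{L^q(\sigma)}\le(A+1)\,C\,\|f-\varphi\|_p.$$

**Step 2. Let $\varphi\to f$.** *The purpose is to conclude that $\Lambda=0$.* Choose Schwartz $\varphi_n\to f$ in $L^p$. Outside a $\sigma$-null set, $\Lambda\le\inf_nG_{\varphi_n}$. The infimum is measurable, and its $L^q(\sigma)$-norm is at most $\|G_{\varphi_n}\|_{L^q(\sigma)}$ for every $n$, hence $0$. So $\Lambda=0$ $\sigma$-a.e., which is (2).

**Step 3. Ellipsoids.** *The purpose is to pass from boxes to the sets in the problem.* We have $B_{r_1,\dots,r_d}(\xi)\subseteq Q_{(r_1,\dots,r_d)}(\xi)$, and the ratio of the volumes is $2^d/|B_1|$, which depends on $d$ only. So the average over the ellipsoid is at most $2^d/|B_1|$ times the average over the box, and it tends to $0$. With $s=1$ and $r_1=\dots=r_d=t$ this is (3). $\square$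

## No exponent beyond $p'$

*Proof of Theorem 3.* Now $1<p\le2$ and $s>p'$. Let $U$ be an open ball, let $N\in\mathbb N$, and put
$$E_N=\{f\in L^p:\|\widehat f\,\|_{L^s(U)}\le N\}.$$

**Step 1. $E_N$ is closed in $L^p$.** *This and the next step prepare for Baire's theorem.* If $f_n\in E_N$ and $f_n\to f$ in $L^p$, then $\widehat{f_n}\to\widehat f$ in $L^{p'}$. A subsequence converges a.e., and Fatou's lemma gives $\|\widehat f\,\|_{L^s(U)}\le N$.

**Step 2. $E_N$ has empty interior.** *The purpose is to show that an interior point would give a local inequality that scaling forbids.* Suppose $E_N$ contains the ball of radius $\delta$ around $f_0$. If $\|h\|_p<\delta$, then $f_0$ and $f_0+h$ are in $E_N$, so $\|\widehat h\|_{L^s(U)}\le2N$. Applying this to $\frac\delta2h/\|h\|_p$ we get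
$$\|\widehat h\|_{L^s(U)}\le\frac{4N}\delta\,\|h\|_p\qquad\text{for all }h\in L^p,\ h\ne0.$$
Let $y$ be the center of $U$, let $\psi$ be as in Lemma 4, and take $h$ with $\widehat h(\xi)=\widehat\psi((\xi-y)/\varepsilon)$. As computed there, $\|h\|_p=\varepsilon^{d/p'}\|\psi\|_p$. For small $\varepsilon$ the ball $B_\varepsilon(y)$ is contained in $U$ and $\widehat h\ge1$ on it, so the left side is at least $|B_1|^{1/s}\varepsilon^{d/s}$. Thus $|B_1|^{1/s}\varepsilon^{d/s}\le\frac{4N}\delta\|\psi\|_p\,\varepsilon^{d/p'}$ for all small $\varepsilon$. This is false as $\varepsilon\to0$, because $d/s<d/p'$.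

**Step 3. Baire's theorem.** *The purpose is to treat all open sets with one function.* Let $N$ run over $\mathbb N$ and $U$ over the balls with rational centers and radii. The corresponding sets $E_N$ are countably many closed sets with empty interior in the complete metric space $L^p$, so their union is not all of $L^p$; its complement is even residual. Any $f$ in the complement satisfies $\|\widehat f\,\|_{L^s(U)}=\infty$ for every rational ball $U$, hence for every nonempty open $U$, since such a set contains a rational ball.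

**Step 4. The averages in (2).** *The purpose is to see that subtracting a constant does not help.* Let $\sigma$ be as in Theorem 1, let $\xi\in S$, let $\rho\in(0,\infty)^d$, and let $w=(\mathcal Rf)(\xi)$, a finite number. Since $|\widehat f\,|^s\le2^{s-1}\big(|\widehat f-w|^s+|w|^s\big)$ and $\int_{Q_\rho(\xi)}|w|^s<\infty$, finiteness of $\int_{Q_\rho(\xi)}|\widehat f-w|^s$ would force $\int_{Q_\rho(\xi)}|\widehat f\,|^s<\infty$. This is impossible, because $Q_\rho(\xi)$ has nonempty interior. So every average in (2) is $+\infty$. The function $f$ was chosen without reference to $\sigma$. $\square$
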